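\title{Tractable left-hand side restricted promise CSPs\\ without bounded tree width}

\begin{abstract}
A template is a collection $\Gamma$ of pairs $(\mathbf A,\mathbf B)$ of relational structures with $\mathbf A\to\mathbf B$. The left-hand side restricted promise constraint satisfaction problem over $\Gamma$ asks to distinguish the case $\mathbf B\to\mathbf X$ from the case $\mathbf A\not\to\mathbf X$, with parameter $|A|+|B|$. Asimi, Barto and Dalmau asked whether, assuming $\mathrm{FPT}\ne\mathrm{W}[1]$, this problem is $\mathrm{W}[1]$-hard whenever $\Gamma$ is not a homomorphic relaxation of a CSP template of bounded tree width. We show that the answer is no. To a set family $\mathcal I$ we attach a pair $(\mathbf A_{\mathcal I},\mathbf B_{\mathcal I})$. For intersecting $\mathcal I$, the least tree width of a structure between $\mathbf A_{\mathcal I}$ and $\mathbf B_{\mathcal I}$ is governed by the transversal number $\tau(\mathcal I)$, while an algorithm based on sparse covers and Shearer's inequality has an exponent governed by the fractional transversal number $\tau^*(\mathcal I)$. The $(k+1)$-subsets of a $(2k+1)$-set have $\tau=k+1$ and $\tau^*<2$. We also determine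 the least tree width exactly for these families, obtain a counterexample with a single binary relation, and show that, under the Exponential Time Hypothesis, boundedness of $\tau^*$ characterizes tractability for templates built from intersecting families.
\end{abstract}

\section{The problem}\label{sec:problem}

\subsection*{Structures, homomorphisms and tree width}

A (finite relational) \emph{structure} $\mathbf A$ consists of a finite universe $A$ and a finite list of relations $R_1^{\mathbf A},\dots,R_m^{\mathbf A}$ on $A$, where $R_i^{\mathbf A}$ has some arity $r_i$. Two structures are \emph{similar} if they have the same number of relations and corresponding relations have the same arity. A \emph{homomorphism} $\mathbf A\to\mathbf B$ between similar structures is a map $h\colon A\to B$ that sends every tuple of $R_i^{\mathbf A}$, coordinatewise, to a tuple of $R_i^{\mathbf B}$, for every $i$. We write $\mathbf A\to\mathbf B$ if a homomorphism exists and $\mathbf A\not\to\mathbf B$ otherwise. Homomorphisms compose. Structures $\mathbf A,\mathbf A'$ are \emph{homomorphically equivalent} if $\mathbf A\to\mathbf A'$ and $\mathbf A'\to\mathbf A$. A digraph is a structure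 with one binary relation, and a graph is a digraph whose relation is symmetric and has no loops. For instance, the complete graph $K_k$ maps to a graph $\mathbf X$ exactly when $\mathbf X$ contains a clique of size $k$.

A \emph{tree decomposition} of a graph $G$ is a tree $\mathcal T$ together with sets $D_t\subseteq V(G)$, the \emph{bags}, indexed by the nodes $t$ of $\mathcal T$, such that every vertex and every edge of $G$ is contained in some bag, and for every vertex $v$ the nodes whose bags contain $v$ form a subtree of $\mathcal T$. Its \emph{width} is $\max_t|D_t|-1$, and the \emph{tree width} $\operatorname{tw}(G)$ is the least width of a tree decomposition of $G$. The graphs of tree width at most $1$ are the forests, and $\operatorname{tw}(K_k)=k-1$. The \emph{Gaifman graph} of a structure has the elements of the universe as vertices, two distinct elements being adjacent if they occur together in some tuple of some relation. The tree width of a structure is that of its Gaifman graph. A class $\mathcal C$ of structures has \emph{bounded tree width} if there is a constant $w$ such that every member has tree width at most $w$. It has \emph{bounded tree width modulo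 homomorphic equivalence} if there is a constant $w$ such that every member is homomorphically equivalent to some structure of tree width at most $w$.

\subsection*{Parameterized promise problems}

A parameterized promise problem has inputs $x$ of length $\|x\|$, each with a parameter value $p$, and two disjoint sets of inputs, the Yes-instances and the No-instances. It is an ordinary problem if every input is of one of the two kinds. It is \emph{fixed-parameter tractable} (in FPT) if some algorithm runs in time $f(p)\|x\|^c$, with $f$ computable and $c$ constant, accepts all Yes-instances and rejects all No-instances; on the remaining inputs either answer is allowed. An \emph{fpt-reduction} is a map between inputs that is computable in such time, bounds the new parameter by a computable function of the old one, and maps Yes-instances to Yes-instances (completeness) and No-instances to No-instances (soundness). The class W[1] consists of the ordinary problems that fpt-reduce to $p$-Clique, the problem of deciding whether a graph has a clique of size $p$. A promise problem is \emph{W[1]-hard} if every problem in W[1] fpt-reduces to it.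

For a class $\mathcal C$ of structures, $\mathrm{Hom}(\mathcal C,-)$ is the problem of deciding, given $\mathbf A\in\mathcal C$ and a similar structure $\mathbf X$, whether $\mathbf A\to\mathbf X$. Its parameterized version $p\text{-}\mathrm{Hom}(\mathcal C,-)$ has parameter $|A|$.

A \emph{template} is a recursively enumerable collection $\Gamma$, of bounded arity, of pairs $(\mathbf A,\mathbf B)$ of similar structures with $\mathbf A\to\mathbf B$. The \emph{left-hand side restricted promise CSP} over $\Gamma$, written $\mathrm{PHom}(\Gamma,-)$, has as input similar structures $\mathbf A,\mathbf B,\mathbf X$ with $(\mathbf A,\mathbf B)\in\Gamma$ and as parameter $|A|+|B|$. The input is a Yes-instance if $\mathbf B\to\mathbf X$ and a No-instance if $\mathbf A\not\to\mathbf X$. The two cases are disjoint because $\mathbf A\to\mathbf B$. Thus $\mathbf B$ is a strong pattern, $\mathbf A$ is a weak one, and we have to tell the presence of the strong pattern from the absence of the weak one.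

If $\mathcal C$ is a recursively enumerable class of structures of bounded arity, then $\{(\mathbf A,\mathbf A):\mathbf A\in\mathcal C\}$ is a template. It is called a \emph{CSP template} and is identified with $\mathcal C$; tree width notions for it refer to $\mathcal C$, and its $\mathrm{PHom}$ problem is equivalent to $p\text{-}\mathrm{Hom}(\mathcal C,-)$.

\subsection*{Relaxation and the question}

A template $\Gamma$ is a \emph{homomorphic relaxation} of a template $\Delta$ if for every $(\mathbf A,\mathbf B)\in\Gamma$ there is $(\mathbf C,\mathbf D)\in\Delta$ such that all four structures are similar, $\mathbf A\to\mathbf C$ and $\mathbf D\to\mathbf B$. When $\Delta$ is a CSP template $\mathcal C$, this says that for every pair of $\Gamma$ some $\mathbf C\in\mathcal C$ satisfies $\mathbf A\to\mathbf C\to\mathbf B$; we say that $\mathbf C$ is \emph{sandwiched} between $\mathbf A$ and $\mathbf B$. Testing $\mathbf C\to\mathbf X$ then answers the promise problem correctly: $\mathbf B\to\mathbf X$ gives $\mathbf C\to\mathbf X$, and $\mathbf C\to\mathbf X$ gives $\mathbf A\to\mathbf X$. For example, the template $\{(K_3,K_k):k\ge3\}$ is solved by looking for a triangle, although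 its right-hand sides alone express the clique problem. The following facts are known.

\begin{itemize}
\item[(K1)] If $\Gamma$ is a homomorphic relaxation of $\Delta$, then $\mathrm{PHom}(\Gamma,-)$ is fpt-reducible to $\mathrm{PHom}(\Delta,-)$.
\item[(K2)] (Dalmau et al.) $\mathrm{Hom}(\mathcal C,-)$ is solvable in polynomial time when $\mathcal C$ has bounded tree width. Consequently, if $\Gamma$ is a homomorphic relaxation of a CSP template of bounded tree width, then $\mathrm{PHom}(\Gamma,-)$ is in FPT.
\item[(K3)] A CSP template $\mathcal C$ is a homomorphic relaxation of a CSP template of bounded tree width if and only if $\mathcal C$ has bounded tree width modulo homomorphic equivalence.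
\item[(K4)] (Grohe) If a CSP template $\mathcal C$ does not have bounded tree width modulo homomorphic equivalence, then $p\text{-}\mathrm{Hom}(\mathcal C,-)$ is W[1]-hard.
\end{itemize}

By (K3) and (K4), a CSP template that does not satisfy the condition in (K2) is W[1]-hard. So, if $\mathrm{FPT}\ne\mathrm{W}[1]$, that condition is the only source of fixed-parameter tractability among CSP templates. The condition makes sense for every template, and it is natural to guess that the dichotomy persists. Asimi, Barto and Dalmau \cite{ABD} posed this as an open question.

\medskip
\noindent\textbf{Question.} \emph{Assume $\mathrm{FPT}\ne\mathrm{W}[1]$. Let $\Gamma$ be a template that is not a homomorphic relaxation of a CSP template of bounded tree width. Is $\mathrm{PHom}(\Gamma,-)$ necessarily W[1]-hard?}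
\medskip

The answer is no. Section~\ref{sec:construction} constructs the counterexample and states the main result, Theorem~\ref{thm:main}, and Section~\ref{sec:small} shows both halves of the argument on the smallest member of the template. Section~\ref{sec:width} bounds the tree width of sandwiched structures, and Section~\ref{sec:algorithm} gives the algorithm; together they prove Theorem~\ref{thm:main}. Section~\ref{sec:digraph} reduces the signature to one binary relation, and Section~\ref{sec:dichotomy} compares the two sources of tractability on all templates given by the construction from intersecting families. Of the known facts, only (K4) enters a proof, namely that of Theorem~\ref{thm:exact}(b).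

\section{Templates from set families}\label{sec:construction}

A \emph{family} is a list $\mathcal I=(I_1,\dots,I_M)$, $M\ge1$, of distinct nonempty subsets of $[n]=\{1,\dots,n\}$ whose union is $[n]$. It is \emph{intersecting} if any two of its members intersect. A \emph{transversal} of $\mathcal I$ is a set $Z\subseteq[n]$ that meets every $I_s$, and $\tau(\mathcal I)$ is the least size of a transversal. A \emph{fractional transversal} is a vector $\theta\in\mathbb R_{\ge0}^n$ with $\sum_{i\in I_s}\theta_i\ge1$ for all $s$, and $\tau^*(\mathcal I)$ is the minimum of $\sum_i\theta_i$ over fractional transversals. This is a feasible and bounded linear program with rational data, so the minimum is attained at a rational point. The indicator vector of a transversal is a fractional transversal, and the constraint for $I_1$ forces total weight at least $1$; hence $1\le\tau^*(\mathcal I)\le\tau(\mathcal I)\le n$.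

Put
\[
\ell=2M,\qquad L=2\ell-1=4M-1 .
\]
We define two structures with binary relations $E_1,\dots,E_M$.
\begin{itemize}
\item $\mathbf B_{\mathcal I}$ has universe $[n]$ and $E_s=I_s\times I_s$ (loops included).
\item $\mathbf A_{\mathcal I}$ has elements $u_1,\dots,u_n$, $c_1,\dots,c_M$, and $p_{s,i,j}$ for $s\in[M]$, $i\in I_s$, $1\le j\le L-1$. With the convention $p_{s,i,0}=c_s$ and $p_{s,i,L}=u_i$,
\[
E_s=\{(p_{s,i,j-1},p_{s,i,j}) : i\in I_s,\ 1\le j\le L\}.
\]
\end{itemize}
In $\mathbf A_{\mathcal I}$ the relation $E_s$ is a spider with center $c_s$ and one directed leg of length $L$ to each $u_i$ with $i\in I_s$. We write $A^{(s)}$ for the set of elements that occur in $E_s$-tuples of $\mathbf A_{\mathcal I}$. It is connected through $E_s$-tuples, and it contains $u_i$ for all $i\in I_s$. Different spiders share only elements $u_i$.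

A homomorphism $\mathbf B_{\mathcal I}\to\mathbf X$ is a choice of $x_1,\dots,x_n\in X$ such that, for each $s$, the elements $x_i$ with $i\in I_s$ form a clique with loops in $E_s^{\mathbf X}$. A homomorphism $\mathbf A_{\mathcal I}\to\mathbf X$ is a choice of $x_1,\dots,x_n$ and $z_1,\dots,z_M$ together with directed $E_s^{\mathbf X}$-walks of length $L$ from $z_s$ to $x_i$ for $i\in I_s$. So the promise is the gap between ``pairwise adjacent'' and ``close to a common center''. The map $u_i\mapsto i$, $c_s\mapsto\min I_s$, $p_{s,i,j}\mapsto i$ $(1\le j\le L-1)$ sends $A^{(s)}$ into $I_s$, hence $E_s$-tuples into $I_s\times I_s$; therefore $\mathbf A_{\mathcal I}\to\mathbf B_{\mathcal I}$.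

For $k\ge1$ let $n=2k+1$, let $\mathcal I_k$ list all $(k+1)$-subsets of $[2k+1]$ in some fixed order, and put
\[
\mathbf A_k=\mathbf A_{\mathcal I_k},\qquad \mathbf B_k=\mathbf B_{\mathcal I_k},\qquad \Gamma=\{(\mathbf A_k,\mathbf B_k):k\ge1\}.
\]
The collection $\Gamma$ is decidable and all its relations are binary, so it is a template. The family $\mathcal I_k$ is intersecting, since $2(k+1)>2k+1$. A set with at most $k$ elements misses every $(k+1)$-subset of its complement, and a $(k+1)$-set is a member of $\mathcal I_k$ and so meets all members. The constant vector $\theta_i=\frac1{k+1}$ is a fractional transversal. Hence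
\begin{equation}\label{eq:tau}
\tau(\mathcal I_k)=k+1,\qquad \tau^*(\mathcal I_k)\le\frac{2k+1}{k+1}<2 .
\end{equation}

\begin{theorem}\label{thm:main}
\begin{itemize}
\item[(a)] If $\mathbf A_k\to\mathbf C\to\mathbf B_k$, then $\mathbf C$ has tree width at least $k$. Hence $\Gamma$ is not a homomorphic relaxation of a CSP template of bounded tree width.
\item[(b)] $\mathrm{PHom}(\Gamma,-)$ is solvable in time $f(k)\cdot N^7$ with $N=|X|$, up to the usual polynomial cost of reading the input. In particular it is in FPT.
\end{itemize}
Hence, if $\mathrm{FPT}\ne\mathrm{W}[1]$, then $\mathrm{PHom}(\Gamma,-)$ is not W[1]-hard.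
\end{theorem}

Parts (a) and (b) are unconditional. Part (a) comes from the first half of \eqref{eq:tau} and part (b) from the second.

\section{The case $k=1$}\label{sec:small}

Let $k=1$ and name the three sets and their relations by $12$, $13$, $23$. Here $M=3$ and $L=11$. The structure $\mathbf B_1$ is a triangle on $\{1,2,3\}$ whose three edges belong to three different relations, with an $E_{ij}$-loop at $i$ and at $j$. The Gaifman graph of $\mathbf A_1$ is a cycle of length $66$ that passes through $u_1,c_{12},u_2,c_{23},u_3,c_{13}$ in this order; the arc from $u_i$ to $u_j$ through $c_{ij}$ is the spider $A^{(ij)}$.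

\subsection*{No forest is sandwiched}
Let $\alpha\colon\mathbf A_1\to\mathbf C$ and $\beta\colon\mathbf C\to\mathbf B_1$, and let $T_{ij}=\alpha(A^{(ij)})$. The three sets $T_{ij}$ are connected in the Gaifman graph of $\mathbf C$, and any two of them share some $\alpha(u_i)$. Every element of $T_{ij}$ occurs in an $E_{ij}$-tuple, so $\beta$ maps it into $\{i,j\}$. Suppose that the Gaifman graph is a forest. Pairwise intersecting subtrees of a tree have a common vertex (Lemma~\ref{lem:helly}(a) below), so some $v$ lies in all three sets, and $\beta(v)\in\{1,2\}\cap\{1,3\}\cap\{2,3\}=\emptyset$. This is absurd, so $\operatorname{tw}(\mathbf C)\ge2$. The length of the legs played no role. In general the map $\beta$ turns a bag that meets all the sets $T_s$ into a transversal of $\mathcal I$.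

\subsection*{Counting when the relations are transitive}
Suppose, to see the mechanism of the algorithm, that each $E_{ij}^{\mathbf X}$ is an equivalence relation on some subset of $X$, and let $N=|X|$. Then $\mathbf B_1\to\mathbf X$ if and only if there are classes $Q_{12},Q_{13},Q_{23}$ of the three relations that pairwise intersect: a homomorphism $h$ puts $h(i),h(j)$ in one class of $E_{ij}$, and conversely we may pick $x_1\in Q_{12}\cap Q_{13}$, $x_2\in Q_{12}\cap Q_{23}$, $x_3\in Q_{13}\cap Q_{23}$. So we may search for classes, one per set of the family, in place of elements, one per point of $[n]$. Let $\Sigma$ be the set of such triples of classes.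

A point of $X$ lies in at most one class of each relation. Hence each of the sets
\[
P_1=\{(Q_{12},Q_{13})\text{ intersecting}\},\quad P_2=\{(Q_{12},Q_{23})\text{ intersecting}\},\quad P_3=\{(Q_{13},Q_{23})\text{ intersecting}\}
\]
has at most $N$ elements. A triple is determined by its pairs in $P_1$ and $P_2$, so $|\Sigma|\le N^2$. This is the bound $N^{\tau}$, coming from the transversal $\{1,2\}$. Using all three sets does better. For a class $Q$ of $E_{12}$ let $a(Q)$ and $b(Q)$ be the numbers of pairs in $P_1$ and in $P_2$ that begin with $Q$. The number of triples that begin with $Q$ is at most $\min(a(Q)b(Q),|P_3|)\le\sqrt{a(Q)b(Q)N}$, and the Cauchy--Schwarz inequality gives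
\[
|\Sigma|\le\sqrt N\sum_Q\sqrt{a(Q)b(Q)}\le\sqrt N\sqrt{|P_1|\,|P_2|}\le N^{3/2}.
\]
The exponent is the total weight of the fractional transversal $(\frac12,\frac12,\frac12)$. For general $k$ there is one class for each $(k+1)$-set and one set $P_i$ of at most $N$ tuples for each $i\in[2k+1]$. A transversal gives the bound $N^{k+1}$, whose exponent grows with $k$. Shearer's inequality (Lemma~\ref{lem:shearer}) gives $|\Sigma|^{k+1}\le N^{2k+1}$, because each coordinate is seen by $k+1$ of the sets $P_i$; so $|\Sigma|\le N^2$ for every $k$.

\subsection*{What replaces the classes}
In a general $\mathbf X$ the relations are not transitive, and we need sets $Q$ that play the role of the classes. Three properties are needed: every clique lies in some $Q$ (so that Yes-instances are accepted); every $Q$ lies within distance $L$ of a center (so that acceptance yields $\mathbf A_{\mathcal I}\to\mathbf X$); and every point lies in few sets $Q$ (so that the $P_i$ are small). Closed neighborhoods have the first two properties, but a point may lie in $N$ of them. Connected components have the first and the third, but their radius is not bounded. The sparse covers of Lemma~\ref{lem:cover}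 lie between the two: radius $2\ell-1$ and overlap about $N^{2/\ell}$. The bound on the radius is where the promise is used.

\section{Tree width of sandwiched structures}\label{sec:width}

For similar structures with $\mathbf A\to\mathbf B$, the \emph{sandwich width} $\operatorname{sw}(\mathbf A,\mathbf B)$ is the least tree width of a structure $\mathbf C$ with $\mathbf A\to\mathbf C\to\mathbf B$. If a template is a homomorphic relaxation of a CSP template whose members have tree width at most $w$, then all its pairs have sandwich width at most $w$. A set of vertices of a graph is \emph{connected} if it induces a connected subgraph.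

\begin{lemma}\label{lem:helly}
\begin{itemize}
\item[(a)] Finitely many nonempty subtrees of a tree that pairwise intersect have a common node.
\item[(b)] Let $(\mathcal T,(D_t))$ be a tree decomposition of a graph $G$. If $T\subseteq V(G)$ is nonempty and connected, then the nodes whose bags meet $T$ form a nonempty subtree of $\mathcal T$.
\item[(c)] If $T_1,\dots,T_M$ are nonempty, connected and pairwise intersecting sets of vertices of $G$, then in every tree decomposition of $G$ some bag meets all of them.
\end{itemize}
\end{lemma}

Part (c) is a case of the easy half of Seymour--Thomas duality: the sets $T_s$ form a bramble, and some bag meets every member of a bramble.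

\begin{proof}
(a) Root the tree, let $r_s$ be the node of the subtree $\mathcal T_s$ closest to the root, and choose $s$ such that $r_s$ has the largest depth. Given $s'$, take a node $t\in\mathcal T_s\cap\mathcal T_{s'}$. Both $r_s$ and $r_{s'}$ lie on the path from the root to $t$, and $r_{s'}$ is not deeper than $r_s$. So $r_s$ lies on the path from $r_{s'}$ to $t$, which is contained in $\mathcal T_{s'}$.

(b) The set in question is the union, over $v\in T$, of the subtrees formed by the nodes whose bags contain $v$. For adjacent $v,v'$ these subtrees intersect, because the edge $vv'$ lies in a bag. As $T$ is connected, the union is connected.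

(c) The subtrees given by (b) for $T_s$ and $T_{s'}$ share every node whose bag contains a vertex of $T_s\cap T_{s'}$. Apply (a).
\end{proof}

\begin{lemma}\label{lem:images}
Let $\mathcal I$ be a family, $\alpha\colon\mathbf A_{\mathcal I}\to\mathbf C$, $\beta\colon\mathbf C\to\mathbf B_{\mathcal I}$, and $T_s=\alpha(A^{(s)})$. Then $T_s$ is nonempty and connected in the Gaifman graph of $\mathbf C$, $\beta(T_s)\subseteq I_s$, and $\alpha(u_i)\in T_s$ whenever $i\in I_s$.
\end{lemma}

\begin{proof}
The two entries of a tuple are mapped by $\alpha$ to equal or adjacent vertices of the Gaifman graph of $\mathbf C$, so the image of the connected set $A^{(s)}$ is connected. Each element of $T_s$ occurs in a tuple of $E_s^{\mathbf C}$, and $\beta$ maps this tuple into $I_s\times I_s$. The last claim holds because $u_i\in A^{(s)}$ for $i\in I_s$.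
\end{proof}

\begin{proposition}\label{prop:tau}
For every family $\mathcal I$ we have $\operatorname{sw}(\mathbf A_{\mathcal I},\mathbf B_{\mathcal I})\le\tau(\mathcal I)$, and a sandwiched structure of tree width at most $\tau(\mathcal I)$ can be computed from $\mathcal I$. If $\mathcal I$ is intersecting, then $\operatorname{sw}(\mathbf A_{\mathcal I},\mathbf B_{\mathcal I})\ge\tau(\mathcal I)-1$.
\end{proposition}

\begin{proof}
\emph{Upper bound.} We shrink each spider to a star centered at a point of a transversal. Let $Z$ be a transversal with $|Z|=\tau(\mathcal I)$ and choose $z_s\in I_s\cap Z$ for each $s$. Let $\mathbf C_{\mathcal I}$ have universe $[n]$ and $E_s=\{(z_s,i),(i,z_s):i\in I_s\}$; this contains the loop $(z_s,z_s)$. The identity is a homomorphism $\mathbf C_{\mathcal I}\to\mathbf B_{\mathcal I}$. The map that sends $u_i$ to $i$, and $c_s$ and all $p_{s,i,j}$ with $j\le L-1$ to $z_s$, is a homomorphism $\mathbf A_{\mathcal I}\to\mathbf C_{\mathcal I}$: the last tuple of the leg from $c_s$ to $u_i$ goes to $(z_s,i)$ and the other tuples go to $(z_s,z_s)$. Every edge of the Gaifman graph of $\mathbf C_{\mathcal I}$ has an end in $Z$. So the star with central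 bag $Z$ and leaf bags $Z\cup\{i\}$, $i\in[n]\setminus Z$, is a tree decomposition of width at most $|Z|$.

\emph{Lower bound.} Let $\alpha,\beta,T_s$ be as in Lemma~\ref{lem:images}. If $i\in I_s\cap I_{s'}$, then $\alpha(u_i)\in T_s\cap T_{s'}$; since $\mathcal I$ is intersecting, the sets $T_s$ pairwise intersect. Take any tree decomposition of the Gaifman graph of $\mathbf C$. By Lemma~\ref{lem:helly}(c) some bag $D$ meets every $T_s$. Since $\beta(T_s)\subseteq I_s$, the set $\beta(D)$ meets every $I_s$, so $|D|\ge|\beta(D)|\ge\tau(\mathcal I)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]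
The family $\mathcal I_k$ is intersecting with $\tau(\mathcal I_k)-1=k$, so Proposition~\ref{prop:tau} gives $\operatorname{tw}(\mathbf C)\ge k$. If $\Gamma$ is a homomorphic relaxation of a CSP template $\mathcal C$, then for every $k$ some member of $\mathcal C$ is sandwiched between $\mathbf A_k$ and $\mathbf B_k$ and has tree width at least $k$. So $\mathcal C$ does not have bounded tree width.
\end{proof}

\begin{remark}\label{rem:intersecting}
The lower bound fails for families that are not intersecting. For $\mathcal I=(\{1\},\dots,\{n\})$ we have $\tau=\tau^*=n$, but $\mathbf B_{\mathcal I}$ has only loops, so it has tree width $0$ and is itself sandwiched. The value $\tau-1$ is attained by $\mathcal I=([n])$, where $\tau=1$ and a single element with a loop is sandwiched.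
\end{remark}

For $k=1$ the direct argument of Section~\ref{sec:small} gave tree width at least $2=\tau$, one more than Proposition~\ref{prop:tau}. The gain persists for all $k$. The bramble argument uses only that the sets $T_s$ intersect in pairs; the next lemma uses that many of them pass through one vertex. We state it for colored graphs, since Section~\ref{sec:digraph} applies it in a setting where the coloring is not a homomorphism to $\mathbf B_k$.

\begin{lemma}\label{lem:colored}
Let $k\ge1$ and $n=2k+1$. Let $G$ be a finite graph and $\kappa\colon V(G)\to[n]$ a map. For each $(k+1)$-subset $I\subseteq[n]$ let $T_I\subseteq\kappa^{-1}(I)$ be connected in $G$, and let $v_1,\dots,v_n\in V(G)$ satisfy $v_i\in T_I$ whenever $i\in I$. Then $\operatorname{tw}(G)\ge k+1$.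
\end{lemma}

\begin{proof}
Suppose that $G$ has a tree decomposition of width at most $k$, and take one, $(\mathcal T,(D_t))$, with the fewest nodes. Then no bag is contained in the bag of an adjacent node: if $D_t\subseteq D_{t'}$ for an edge $tt'$, contracting this edge to a node with bag $D_{t'}$ gives a decomposition of the same width with fewer nodes.

\emph{A rainbow bag.} The sets $T_I$ are nonempty and pairwise intersect, since two $(k+1)$-sets $I,I'$ share some $i$ and then $v_i\in T_I\cap T_{I'}$. By Lemma~\ref{lem:helly}(c) some bag $D_t$ meets every $T_I$. Then $\kappa(D_t)$ meets every $(k+1)$-set, so $|\kappa(D_t)|\ge k+1$ by \eqref{eq:tau}. As $|D_t|\le k+1$, we can write $D_t=\{x_j:j\in J\}$ with $|J|=k+1$ and $\kappa(x_j)=j$.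

\emph{A vertex joined to each element of the bag separately.} Let $K=[n]\setminus J$, so $|K|=k\ge1$. Fix $i\in K$, and for $j\in J$ let $T(j)=T_{K\cup\{j\}}$. The set $T(j)\cap D_t$ is nonempty and its colors lie in $(K\cup\{j\})\cap J=\{j\}$, so $T(j)\cap D_t=\{x_j\}$. The vertex $v_i$ lies in every $T(j)$, so $\kappa(v_i)\in\bigcap_{j\in J}(K\cup\{j\})=K$; here we use $|J|\ge2$. Hence $v_i\notin D_t$. The nodes whose bags contain $v_i$ form a nonempty subtree that avoids $t$, so they lie in one component $\mathcal T'$ of $\mathcal T-t$. Let $t'$ be the neighbor of $t$ in $\mathcal T'$.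

\emph{The bag $D_t$ is contained in $D_{t'}$.} Fix $j\in J$ and a path in $G[T(j)]$ from $v_i$ to $x_j$. Let $P$ be its vertex set without $x_j$, and let $y\in P$ be the vertex before $x_j$. The set $P$ is connected, contains $v_i$, and avoids $D_t$ because $T(j)\cap D_t=\{x_j\}$. By Lemma~\ref{lem:helly}(b), the nodes whose bags meet $P$ form a subtree; it avoids $t$ and meets $\mathcal T'$, so it lies in $\mathcal T'$. The edge $yx_j$ lies in some bag $D_{t''}$, and $t''\in\mathcal T'$ because $y\in P$. Now $x_j$ lies in $D_t$ and in $D_{t''}$, hence in all bags on the path from $t$ to $t''$, which passes through $t'$. So $x_j\in D_{t'}$ for every $j\in J$, that is, $D_t\subseteq D_{t'}$. This contradicts the choice of the decomposition.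
\end{proof}

\begin{theorem}\label{thm:exact}
\begin{itemize}
\item[(a)] The minimum tree width of a structure $\mathbf C$ with $\mathbf A_k\to\mathbf C\to\mathbf B_k$ is exactly $k+1$.
\item[(b)] If $\Gamma$ is a homomorphic relaxation of a CSP template $\mathcal C$, then $p\text{-}\mathrm{Hom}(\mathcal C,-)$ is W[1]-hard. In particular $p\text{-}\mathrm{Hom}(\{\mathbf A_k\}_k,-)$ and $p\text{-}\mathrm{Hom}(\{\mathbf B_k\}_k,-)$ are W[1]-hard.
\end{itemize}
\end{theorem}

\begin{proof}
(a) The upper bound is Proposition~\ref{prop:tau} with $\tau(\mathcal I_k)=k+1$. For the lower bound let $\alpha,\beta,T_s$ be as in Lemma~\ref{lem:images}, and apply Lemma~\ref{lem:colored} to the Gaifman graph of $\mathbf C$ with $\kappa=\beta$, $T_{I_s}=T_s$ and $v_i=\alpha(u_i)$.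

(b) For each $k$ choose $\mathbf C_k\in\mathcal C$ with $\mathbf A_k\to\mathbf C_k\to\mathbf B_k$. If $\mathbf C'$ is homomorphically equivalent to $\mathbf C_k$, then $\mathbf A_k\to\mathbf C_k\to\mathbf C'\to\mathbf C_k\to\mathbf B_k$, so $\mathbf C'$ is sandwiched too and $\operatorname{tw}(\mathbf C')\ge k+1$ by (a). Thus $\mathcal C$ does not have bounded tree width modulo homomorphic equivalence, and (K4) applies. The special cases follow because both $\mathbf A_k$ and $\mathbf B_k$ are sandwiched between $\mathbf A_k$ and $\mathbf B_k$.
\end{proof}

Compare this with Theorem~\ref{thm:main}(b): the two exact problems at the ends of the template are W[1]-hard, although $\mathrm{PHom}(\Gamma,-)$ is in FPT. If $\mathrm{FPT}\ne\mathrm{W}[1]$, the tractability of $\Gamma$ is not inherited through (K1) from any tractable CSP template.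

\section{The algorithm}\label{sec:algorithm}

\subsection*{Sparse covers}

For a graph $H$ we write $\operatorname{dist}_H$ for the distance in $H$, and $N_H[Y]$ for the set of vertices at distance at most $1$ from $Y\subseteq V(H)$; we put $N_H[u]=N_H[\{u\}]$. A clique lies in $N_H[u]$ for each of its vertices $u$, so it suffices to cover closed neighborhoods. The construction grows a ball around a vertex as long as it expands by a factor larger than $\lambda=N^{1/\ell}$, which cannot last $\ell$ steps. The radius grows in steps of two, so that a buffer separates the neighborhoods inside the ball from those treated later. Since the growth has slowed down, the buffer is not much larger than the ball.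

\begin{lemma}\label{lem:cover}
Let $H$ be a graph with at most $N\ge1$ vertices, let $\ell\ge1$, and put $\Delta=(\ell+1)N^{2/\ell}$. In time polynomial in $N$ and $\ell$ one can compute a list $\mathcal Q$ of vertex sets, called clusters, each with a specified vertex called its center, such that
\begin{itemize}
\item[(i)] for every vertex $u$, the set $N_H[u]$ is contained in some cluster;
\item[(ii)] if $v$ is the center of $Q\in\mathcal Q$, then $v\in Q$ and $\operatorname{dist}_H(v,x)\le2\ell-1$ for all $x\in Q$;
\item[(iii)] every vertex lies in at most $\Delta$ clusters;
\item[(iv)] different entries of the list have different centers, so the list has at most $N$ entries.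
\end{itemize}
\end{lemma}

\begin{proof}
Put $\lambda=N^{1/\ell}\ge1$. We work in rounds and maintain a set $U$ of unserved vertices, initially $U=V(H)$. A round starts with $W:=U$ and repeats the following steps while $W\ne\emptyset$.
\begin{itemize}
\item Pick $v\in W$ and let $Y_j=\{u\in W:\operatorname{dist}_H(v,u)\le2j\}$ for $j\ge0$, so that $Y_0=\{v\}$.
\item Take the least $j$ with $|Y_{j+1}|\le\lambda|Y_j|$, that is, with $|Y_{j+1}|^\ell\le N|Y_j|^\ell$. Such a $j$ exists and $j\le\ell-1$, since otherwise $|Y_\ell|>\lambda^\ell|Y_0|=N$.
\item Output the cluster $Q=N_H[Y_j]$ with center $v$, declare the vertices of $Y_j$ served, and delete $Y_{j+1}$ from $W$.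
\end{itemize}
At the end of the round the served vertices are removed from $U$. We stop when $U=\emptyset$.

Each center is deleted from $W$ and served when its cluster is output, so it is never picked again. This proves (iv) and shows that the procedure stops. At that point every vertex $u$ has been served, as a member of some $Y_j$, and then $N_H[u]\subseteq N_H[Y_j]$; this is (i). The cluster $Q$ lies within distance $2j+1\le2\ell-1$ of $v$, which is (ii).

For (iii) we show that the clusters of one round are disjoint and that there are at most $\Delta$ rounds. A vertex $u'$ that remains in $W$ after the deletion of $Y_{j+1}$ has distance at least $2j+3$ from $v$, so all vertices of $N_H[u']$ have distance at least $2j+2$ from $v$ and are not in $Q$. Every later cluster of the round is a union of such sets $N_H[u']$, so it is disjoint from $Q$. Next, the sets $Y_{j+1}$ deleted during a round partition $U$, and each contains a served set $Y_j$ with $|Y_j|\ge|Y_{j+1}|/\lambda$. So at least $|U|/\lambda$ vertices are served in the round. After $r$ rounds $|U|\le N(1-1/\lambda)^r\le Ne^{-r/\lambda}$, which is less than $1$ once $r>\lambda\ln N$. Since $\ln N=\ell\ln\lambda\le\ell\lambda$,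 the number of rounds is at most
\[
\lambda\ln N+1\le\ell\lambda^2+1\le(\ell+1)\lambda^2=\Delta .
\]

Each of the at most $N$ clusters costs one breadth-first search and one neighborhood computation, in $O(N^2)$ steps, and at most $\ell$ comparisons of integers with $O(\ell\log(N+1))$ bits.
\end{proof}

\subsection*{Shearer's inequality}

For $S\subseteq\Omega_1\times\dots\times\Omega_t$ and $F\subseteq[t]$ let $\pi_F(S)$ be the projection of $S$ to the coordinates in $F$; for $S\ne\emptyset$ the set $\pi_\emptyset(S)$ has one element. We use the entropy $\mathbb H(\xi)=-\sum_a\Pr[\xi=a]\log\Pr[\xi=a]$ of a random variable with finitely many values, the conditional entropy $\mathbb H(\xi\mid\eta)=\mathbb H(\xi,\eta)-\mathbb H(\eta)$, and these textbook facts: $\mathbb H(\xi)$ is at most the logarithm of the number of values of $\xi$, with equality for the uniform distribution; conditional entropy is nonnegative and does not increase when more variables are added to the condition; and $\mathbb H(\xi_1,\dots,\xi_t)=\sum_r\mathbb H(\xi_r\mid\xi_1,\dots,\xi_{r-1})$ (chain rule).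

\begin{lemma}[Shearer's inequality \cite{CGFS}]\label{lem:shearer}
Let $S\subseteq\Omega_1\times\dots\times\Omega_t$ be finite, and let $F_1,\dots,F_q\subseteq[t]$ be sets, not necessarily distinct, such that each $r\in[t]$ lies in at least $d\ge1$ of them. Then $|S|^d\le\prod_{j=1}^q|\pi_{F_j}(S)|$.
\end{lemma}

\begin{proof}
We may assume $S\ne\emptyset$. Let $\xi=(\xi_1,\dots,\xi_t)$ be uniform on $S$, let $\xi_F=(\xi_r)_{r\in F}$, and let $e_r=\mathbb H(\xi_r\mid\xi_1,\dots,\xi_{r-1})\ge0$. The chain rule for $\xi_F$ conditions $\xi_r$ only on those earlier coordinates that lie in $F$, so $\mathbb H(\xi_F)\ge\sum_{r\in F}e_r$. Therefore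
\[
\sum_j\log|\pi_{F_j}(S)|\ge\sum_j\mathbb H(\xi_{F_j})\ge\sum_j\sum_{r\in F_j}e_r\ge d\sum_{r=1}^te_r=d\,\mathbb H(\xi)=d\log|S| .\qedhere
\]
\end{proof}

\subsection*{Searching for clusters}

\begin{theorem}\label{thm:algorithm}
There is an algorithm that, given a family $\mathcal I$ and a structure $\mathbf X$ similar to $\mathbf B_{\mathcal I}$ with $N=|X|$, accepts if $\mathbf B_{\mathcal I}\to\mathbf X$, rejects if $\mathbf A_{\mathcal I}\not\to\mathbf X$, and runs in time $f(\mathcal I)\,N^{2\tau^*(\mathcal I)+O(1)}$ with $f$ computable.
\end{theorem}

The proof gives the bound $f(\mathcal I)N^{2\tau^*(\mathcal I)+3}$, after the relations of $\mathbf X$ have been read into $N\times N$ tables. The family need not be intersecting.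

\begin{proof}
If $N=0$, reject; this is correct because $\mathbf B_{\mathcal I}$ has a nonempty universe. Let $N\ge1$.

\emph{The graphs $H_s$.} A homomorphism from $\mathbf B_{\mathcal I}$ uses only the part of $E_s^{\mathbf X}$ that is reflexive and symmetric, so we discard the rest. Let $V_s=\{x:(x,x)\in E_s^{\mathbf X}\}$, and let $H_s$ be the graph on $V_s$ in which $x\ne y$ are adjacent if $(x,y)$ and $(y,x)$ are in $E_s^{\mathbf X}$. For $i\in[n]$ let $W_i=\bigcap_{s:\,i\in I_s}V_s$ be the set of candidates for the image of $i$. Two observations connect these graphs with the two structures.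
\begin{itemize}
\item[(O1)] If $h\colon\mathbf B_{\mathcal I}\to\mathbf X$, then $h(i)\in W_i$ for all $i$, and for $i,i'\in I_s$ the elements $h(i),h(i')$ are equal or adjacent in $H_s$. Indeed $(i,i),(i,i'),(i',i)\in I_s\times I_s$.
\item[(O2)] If there are $x_i\in W_i$ and $z_s\in V_s$ with $\operatorname{dist}_{H_s}(z_s,x_i)\le L$ for all $s$ and all $i\in I_s$, then $\mathbf A_{\mathcal I}\to\mathbf X$. Send $u_i$ to $x_i$ and $c_s$ to $z_s$, and map the leg $p_{s,i,0},\dots,p_{s,i,L}$ onto a shortest path in $H_s$ from $z_s$ to $x_i$, padded to length exactly $L$ by repeating $x_i$. Consecutive elements form $E_s^{\mathbf X}$-tuples, because edges of $H_s$ are such tuples in both directions and $x_i\in V_s$ carries an $E_s$-loop. Different legs share only their ends, so the map is well defined.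
\end{itemize}

\emph{The algorithm.} Compute a cover $\mathcal Q_s$ of each $H_s$ by Lemma~\ref{lem:cover} with $\ell=2M$, treating different entries of a list as different clusters. We look for one cluster from each $\mathcal Q_s$ such that, for each $i$, the clusters chosen for the sets containing $i$ have a common point in $W_i$. The product $\mathcal Q_1\times\dots\times\mathcal Q_M$ may have $N^M$ elements and cannot be searched directly, so we build the solutions one coordinate at a time. For $0\le t\le M$ let $F_i^t=\{r\le t:i\in I_r\}$, and let $\Sigma_t$ be the set of tuples $(Q_1,\dots,Q_t)\in\mathcal Q_1\times\dots\times\mathcal Q_t$ such that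
\begin{equation}\label{eq:sigma}
W_i\cap\bigcap_{r\in F_i^t}Q_r\ne\emptyset\qquad\text{for every }i\in[n],
\end{equation}
where an intersection over the empty index set is $X$. The set $\Sigma_0$ consists of the empty tuple if all $W_i$ are nonempty and is empty otherwise. Since $F_i^t\subseteq F_i^{t+1}$, deleting the last entry of a tuple in $\Sigma_{t+1}$ gives a tuple in $\Sigma_t$. So $\Sigma_{t+1}$ is obtained by testing \eqref{eq:sigma} for all extensions of members of $\Sigma_t$ by members of $\mathcal Q_{t+1}$. The algorithm accepts if and only if $\Sigma_M\ne\emptyset$.

\emph{Completeness.} Let $h\colon\mathbf B_{\mathcal I}\to\mathbf X$. For each $s$ fix $i_s\in I_s$. By (O1) and Lemma~\ref{lem:cover}(i) we have $h(I_s)\subseteq N_{H_s}[h(i_s)]\subseteq Q_s$ for some $Q_s\in\mathcal Q_s$. Then $h(i)\in W_i\cap\bigcap_{s:\,i\in I_s}Q_s$ for all $i$, so $(Q_1,\dots,Q_M)\in\Sigma_M$.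

\emph{Soundness.} Let $(Q_1,\dots,Q_M)\in\Sigma_M$. Choose $x_i\in W_i\cap\bigcap_{s:\,i\in I_s}Q_s$, and let $z_s$ be the center of $Q_s$. By Lemma~\ref{lem:cover}(ii), $\operatorname{dist}_{H_s}(z_s,x_i)\le2\ell-1=L$ for $i\in I_s$. By (O2), $\mathbf A_{\mathcal I}\to\mathbf X$.

\emph{The size of $\Sigma_t$.} With $\ell=2M$ we have $\Delta=(2M+1)N^{1/M}$. A tuple in $\pi_{F_i^t}(\Sigma_t)$ consists of clusters $Q_r\in\mathcal Q_r$, $r\in F_i^t$, with a common point $x$. There are at most $N$ choices for $x$ and then at most $\Delta$ choices for each $Q_r$, by Lemma~\ref{lem:cover}(iii). Hence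
\begin{equation}\label{eq:R}
|\pi_{F_i^t}(\Sigma_t)|\le N\Delta^M=(2M+1)^MN^2=:R .
\end{equation}
Write $\tau^*=\tau^*(\mathcal I)$. Let $\theta$ be a rational optimal fractional transversal and $d\ge1$ an integer with all $d\theta_i$ integral. Apply Lemma~\ref{lem:shearer} to the list in which $F_i^t$ appears $d\theta_i$ times. A coordinate $r\in[t]$ lies in $F_i^t$ exactly when $i\in I_r$, so it is covered $\sum_{i\in I_r}d\theta_i\ge d$ times. The list has $d\tau^*$ entries, so $|\Sigma_t|^d\le R^{d\tau^*}$ and
\[
|\Sigma_t|\le R^{\tau^*}=(2M+1)^{M\tau^*}N^{2\tau^*}\qquad(0\le t\le M).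
\]
The vector $\theta$ appears only in this estimate; the algorithm does not compute it.

\emph{Running time.} In each of the $M$ steps at most $|\Sigma_t|\,N$ extensions are tested, by Lemma~\ref{lem:cover}(iv). With tables for membership in the clusters and in the sets $W_i$, one test needs $O(nMN)$ look-ups. This makes $O(nM^2(2M+1)^{M\tau^*}N^{2\tau^*+2})$ look-ups in total. The graphs $H_s$, the covers and the tables need $O(N^3)$ steps, up to a factor polynomial in $n$, $M$ and $\log(N+1)$, and $3\le2\tau^*+1$. One further factor $N$ absorbs the logarithmic costs of arithmetic and addressing. As $\tau^*\le n$, the total time is at most $f(\mathcal I)N^{2\tau^*+3}$ with $f$ computable.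
\end{proof}

\begin{remark}
The estimate \eqref{eq:R} explains the length of the legs of $\mathbf A_{\mathcal I}$. For general $\ell$ it reads $N\Delta^M=(\ell+1)^MN^{1+2M/\ell}$. The exponent is independent of $M$ when $\ell$ is proportional to $M$, and soundness needs $L\ge2\ell-1$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}, concluded]
For (b), let $(\mathbf A_k,\mathbf B_k,\mathbf X)$ be an input. The family is read off from $\mathbf B_k$, as $I_s=\{i:(i,i)\in E_s^{\mathbf B_k}\}$, and $k=(|B_k|-1)/2$ is bounded by the parameter. By \eqref{eq:tau} we have $2\tau^*(\mathcal I_k)+3<7$, so the algorithm of Theorem~\ref{thm:algorithm} runs in time $f(k)N^7$.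

For the last claim, suppose that $\mathrm{PHom}(\Gamma,-)$ is W[1]-hard. Then $p$-Clique fpt-reduces to it, with positive instances mapped to Yes-instances and negative ones to No-instances. Composing the reduction with the algorithm of (b) puts $p$-Clique in FPT, so $\mathrm{FPT}=\mathrm{W}[1]$.
\end{proof}

\section{One binary relation}\label{sec:digraph}

The structures $\mathbf A_k,\mathbf B_k$ have $\binom{2k+1}{k+1}$ relations, a number that grows with $k$. The definition of a template allows this, but the counterexample does not depend on it.

\begin{theorem}\label{thm:digraph}
There is a template of pairs of digraphs that is not a homomorphic relaxation of a CSP template of bounded tree width and whose $\mathrm{PHom}$ problem is in FPT.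
\end{theorem}

We record the index $s$ of a relation in the length of a directed path. A plain directed path of length $s+1$ from $y$ to $y'$ would not do, since a path of length $4$ (for $s=3$) could be mapped onto two consecutive paths of length $2$ (for $s=1$). We therefore end each gadget with a change of direction, and we mark the original elements by long paths.

Let $\mathbf Y$ be a structure with binary relations $E_1,\dots,E_M$, and put $\mu=M+2$. The digraph $\hat{\mathbf Y}$ consists of the elements of $Y$, called \emph{old} vertices, and the following pieces, which use pairwise disjoint sets of \emph{new} vertices: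
\begin{itemize}
\item for each $y\in Y$, an \emph{in-path} $a_{y,\mu}\to\dots\to a_{y,1}\to y$ and an \emph{out-path} $y\to o_{y,1}\to\dots\to o_{y,\mu}$;
\item for each $s$ and each $(y,y')\in E_s^{\mathbf Y}$, an \emph{$s$-gadget}
\[
y\to g_1\to\dots\to g_s\to w\leftarrow q\to y'
\]
with new vertices $g_1,\dots,g_s,w,q$. We count $y$ and $y'$, which may be equal, as vertices of the gadget, and call $y,g_1,\dots,g_s,w$ its \emph{stem}, a directed path of length $s+1$.
\end{itemize}
In the other direction, given a digraph $\mathbf X$ and $M$, let $\mathbf X^\flat$ be the structure whose universe consists of the vertices of $\mathbf X$ that are both the end and the start of directed walks of length $\mu$, and in which $(x,x')\in E_s$ if $\mathbf X$ has vertices $w,q$, a directed walk of length $s+1$ from $x$ to $w$, and arcs $q\to w$ and $q\to x'$.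

\begin{lemma}\label{lem:adjoint}
$\hat{\mathbf Y}\to\mathbf X$ if and only if $\mathbf Y\to\mathbf X^\flat$. Moreover, $\mathbf Y\to\mathbf Y'$ implies $\hat{\mathbf Y}\to\hat{\mathbf Y}'$.
\end{lemma}

\begin{proof}
Let $\varphi\colon\hat{\mathbf Y}\to\mathbf X$. The images of the in-path and the out-path of $y$ show $\varphi(y)\in X^\flat$, and the image of the $s$-gadget of $(y,y')$ shows $(\varphi(y),\varphi(y'))\in E_s^{\mathbf X^\flat}$. So $\varphi|_Y$ is a homomorphism $\mathbf Y\to\mathbf X^\flat$. Conversely, a homomorphism $\mathbf Y\to\mathbf X^\flat$ extends to each in-path, out-path and gadget by the walks and vertices in the definition of $\mathbf X^\flat$. These extensions are compatible because different pieces share only old vertices. In the same way a homomorphism $h\colon\mathbf Y\to\mathbf Y'$ extends by mapping the paths at $y$ to those at $h(y)$, and the $s$-gadget of $(y,y')$ to the $s$-gadget of $(h(y),h(y'))$.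
\end{proof}

Tractability will follow from this lemma. The width bound needs more, because a digraph sandwiched between $\hat{\mathbf A}_k$ and $\hat{\mathbf B}_k$ is arbitrary and need not be of the form $\hat{\mathbf C}$. What we can control is the composite map from $\hat{\mathbf A}_k$ to $\hat{\mathbf B}_k$.

\begin{lemma}\label{lem:rigid}
Let $\varphi\colon\hat{\mathbf A}_k\to\hat{\mathbf B}_k$ be a homomorphism. Then $\varphi$ maps old vertices to old vertices. If $(a,a')\in E_s^{\mathbf A_k}$, then $(\varphi(a),\varphi(a'))\in E_s^{\mathbf B_k}$, and $\varphi$ maps the $s$-gadget of $(a,a')$ into the $s$-gadget of $(\varphi(a),\varphi(a'))$.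
\end{lemma}

\begin{proof}
\emph{Old vertices.} Consider directed walks in $\hat{\mathbf B}_k$. An arc that leaves an old vertex enters an out-path or a stem, and a walk can only continue along it; no old vertex is reached again. So a walk visits an old vertex at most once, and at most $\max(\mu,M+1)=\mu$ arcs follow that visit. An arc that enters an old vertex comes from its in-path or from a vertex $q$, which has no in-neighbor; so at most $\mu$ arcs precede the visit. A walk without old vertices stays among the new vertices of one in-path, out-path or gadget and has length at most $\mu-1$. Hence a walk of length $2\mu$ has an old vertex, and it is the midpoint. Every old vertex of $\hat{\mathbf A}_k$ is the midpoint of a walk of length $2\mu$, formed by its in-path and out-path, so its image is old.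

\emph{Gadgets.} Let $a\to g_1\to\dots\to g_s\to w\leftarrow q\to a'$ be the $s$-gadget of $(a,a')$, and put $b=\varphi(a)$ and $b'=\varphi(a')$, both old. The stem is mapped to a walk of length $s+1\ge2$ from $b$ to $\varphi(w)$, and $\varphi(q)$ is an in-neighbor of $\varphi(w)$ with an arc to the old vertex $b'$. The walk follows the out-path of $b$ or the stem of an $s'$-gadget
\[
b\to g'_1\to\dots\to g'_{s'}\to w'\leftarrow q'\to b''
\]
of some $(b,b'')\in E_{s'}^{\mathbf B_k}$ with $s'\ge s$. There are three cases.
\begin{itemize}
\item The walk follows the out-path. Then $\varphi(w)=o_{b,s+1}$. Its only in-neighbor is $o_{b,s}$, whose only out-neighbor is the new vertex $o_{b,s+1}$. So $\varphi(q)$ has no arc to $b'$, which is impossible.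
\item The walk follows a stem with $s'>s$. Then $\varphi(w)=g'_{s+1}$. Its only in-neighbor is $g'_s$, whose only out-neighbor is the new vertex $g'_{s+1}$. This is impossible for the same reason.
\item The walk follows a stem with $s'=s$. Then $\varphi(g_j)=g'_j$ for all $j$ and $\varphi(w)=w'$. The in-neighbors of $w'$ are $g'_s$, whose only out-neighbor is $w'$, and $q'$. So $\varphi(q)=q'$. The only old out-neighbor of $q'$ is $b''$, hence $b'=b''$.
\end{itemize}
Only the third case occurs, and it gives the claim. The condition $s\ge1$ was used to make $o_{b,s}$ and $g'_s$ new vertices; this is why the stem has length $s+1$.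
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:digraph}]
Let $\hat\Gamma=\{(\hat{\mathbf A}_k,\hat{\mathbf B}_k):k\ge1\}$, where $M=\binom{2k+1}{k+1}$ for the $k$th pair. It is decidable, and $\hat{\mathbf A}_k\to\hat{\mathbf B}_k$ by Lemma~\ref{lem:adjoint}, so it is a template.

\emph{Tractability.} Map an input $(\hat{\mathbf A}_k,\hat{\mathbf B}_k,\mathbf X)$ to $(\mathbf A_k,\mathbf B_k,\mathbf X^\flat)$. The number $k$ can be recovered because the number of vertices of $\hat{\mathbf B}_k$ increases strictly with $k$. The structure $\mathbf X^\flat$ is computed from the first $\mu$ Boolean powers of the adjacency matrix of $\mathbf X$, in time polynomial in $|X|$ and $M$. The parameter does not increase. By Lemma~\ref{lem:adjoint}, applied to $\mathbf Y=\mathbf B_k$ and to $\mathbf Y=\mathbf A_k$, Yes-instances go to Yes-instances and No-instances to No-instances. So $\mathrm{PHom}(\hat\Gamma,-)$ fpt-reduces to $\mathrm{PHom}(\Gamma,-)$, which is in FPT by Theorem~\ref{thm:main}(b).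

\emph{Width.} Let $\alpha\colon\hat{\mathbf A}_k\to\mathbf C$ and $\beta\colon\mathbf C\to\hat{\mathbf B}_k$, and put $\varphi=\beta\alpha$. Color the vertices of $\hat{\mathbf B}_k$ by a map $\kappa_0$ to $[n]$: an old vertex $b$ and the vertices of its in-path and out-path get color $b$, and the new vertices of a gadget of $(b,b')$ get color $b$. Thus all vertices of a gadget of $(b,b')$ have color $b$ or $b'$. Let $\hat A^{(s)}$ be the union of the vertex sets of the $s$-gadgets of $\hat{\mathbf A}_k$. It is connected in the Gaifman graph of $\hat{\mathbf A}_k$, because each gadget is connected and contains both entries of its tuple, and $A^{(s)}$ is connected through $E_s$-tuples. It contains $u_i$ for $i\in I_s$. By Lemma~\ref{lem:rigid}, $\varphi(\hat A^{(s)})$ lies in gadgets of pairs $(b,b')\in I_s\times I_s$, so $\kappa_0\varphi(\hat A^{(s)})\subseteq I_s$. Apply Lemma~\ref{lem:colored} to the Gaifman graph of $\mathbf C$ with $\kappa=\kappa_0\beta$, $T_{I_s}=\alpha(\hat A^{(s)})$ and $v_i=\alpha(u_i)$. It gives $\operatorname{tw}(\mathbf C)\ge k+1$. So the sandwich widths of the pairs of $\hat\Gamma$ are unbounded, and $\hat\Gamma$ is not a homomorphic relaxation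 of a CSP template of bounded tree width.
\end{proof}

\section{Transversal number versus fractional transversal number}\label{sec:dichotomy}

The exponent in Theorem~\ref{thm:algorithm} grows with $\tau^*$, and one may ask whether this is a weakness of the algorithm. For intersecting families, and under the Exponential Time Hypothesis (ETH), some growth cannot be avoided. We use ETH in the following standard form: there is $\delta>0$ such that $3$-colorability of $m$-vertex graphs is not decidable in time $O(2^{\delta m})$. This form follows from the usual one by Impagliazzo--Paturi--Zane sparsification and the linear-size reduction from sparse 3-SAT.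

\begin{theorem}\label{thm:dichotomy}
Let $\mathcal H$ be a recursively enumerable class of intersecting families and let $\Gamma_{\mathcal H}=\{(\mathbf A_{\mathcal I},\mathbf B_{\mathcal I}):\mathcal I\in\mathcal H\}$.
\begin{itemize}
\item[(i)] $\Gamma_{\mathcal H}$ is a homomorphic relaxation of a CSP template of bounded tree width if and only if $\tau$ is bounded on $\mathcal H$.
\item[(ii)] If $\tau^*$ is bounded on $\mathcal H$, then $\mathrm{PHom}(\Gamma_{\mathcal H},-)$ is in FPT.
\item[(iii)] If $\tau^*$ is unbounded on $\mathcal H$, then $\mathrm{PHom}(\Gamma_{\mathcal H},-)$ is not in FPT, assuming ETH.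
\end{itemize}
\end{theorem}

So, under ETH, tractability within this collection of templates is exactly boundedness of $\tau^*$, while (K2) covers exactly boundedness of $\tau$. The two conditions differ, for example on $\{\mathcal I_k\}_k$. The families of singletons in Remark~\ref{rem:intersecting} show that (i) and (iii) fail without the hypothesis that the families are intersecting: there $\tau$ and $\tau^*$ are unbounded, while (K2) applies to the structures $\mathbf B_{\mathcal I}$ of tree width $0$.

The proof of (iii) uses the dual linear program. By linear programming duality, $\tau^*(\mathcal I)$ equals the maximum of $\sum_sw_s$ over weights $w_s\ge0$ with $\sum_{s:\,i\in I_s}w_s\le1$ for all $i\in[n]$. We distribute the vertices of a graph among the sets $I_s$ in proportion to $w_s$. Then each point $i$ sees only about a $1/\tau^*$ fraction of the vertices, so that its partial colorings can be listed, while any two vertices are seen together by some point because the family is intersecting. For $\mathcal I_1$ the weights $w_s=\frac12$ split the vertex set into three thirds, and each point sees two of them.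

\begin{proof}
(i) Suppose $\tau\le w$ on $\mathcal H$. The structures $\mathbf C_{\mathcal I}$ of Proposition~\ref{prop:tau} are computable from $\mathcal I$, so $\{\mathbf C_{\mathcal I}:\mathcal I\in\mathcal H\}$ is a recursively enumerable class of arity $2$ and tree width at most $w$, and $\Gamma_{\mathcal H}$ is a homomorphic relaxation of it. Conversely, if $\Gamma_{\mathcal H}$ is a homomorphic relaxation of a CSP template of tree width at most $w$, then $\tau(\mathcal I)-1\le\operatorname{sw}(\mathbf A_{\mathcal I},\mathbf B_{\mathcal I})\le w$ for all $\mathcal I\in\mathcal H$, by Proposition~\ref{prop:tau}.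

(ii) The family $\mathcal I$ is read off from the loops of $\mathbf B_{\mathcal I}$, we have $n=|B_{\mathcal I}|$ and $M\le|A_{\mathcal I}|$, and the exponent in Theorem~\ref{thm:algorithm} is bounded on $\mathcal H$.

(iii) Suppose that an algorithm solves $\mathrm{PHom}(\Gamma_{\mathcal H},-)$ in time $f(p)\|x\|^c$ with a constant $c\ge1$. Fix $\mathcal I\in\mathcal H$, put $\tau^*=\tau^*(\mathcal I)$, and let $w_1,\dots,w_M$ be rational optimal dual weights, so that $\sum_sw_s=\tau^*$.

\emph{The instance.} Let $G$ be a graph on $m$ vertices. Since $\sum_s\lceil w_sm/\tau^*\rceil\ge m$, we can partition $V(G)$ into sets $Y_1,\dots,Y_M$, some possibly empty, with $|Y_s|\le\lceil w_sm/\tau^*\rceil$. For $i\in[n]$ let $U_i=\bigcup_{s:\,i\in I_s}Y_s$. Then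
\[
|U_i|\le\sum_{s:\,i\in I_s}\Bigl(\frac{w_sm}{\tau^*}+1\Bigr)\le\frac m{\tau^*}+M .
\]
Let $\mathbf X$ have universe $X=\{(i,\phi):i\in[n],\ \phi\text{ a proper $3$-coloring of }G[U_i]\}$, and let $((i,\phi),(i',\phi'))\in E_s^{\mathbf X}$ if $i,i'\in I_s$ and $\phi|_{Y_s}=\phi'|_{Y_s}$. Both restrictions are defined, since $Y_s\subseteq U_i\cap U_{i'}$ for $i,i'\in I_s$.

\emph{If $G$ is $3$-colorable, then $\mathbf B_{\mathcal I}\to\mathbf X$.} For a proper $3$-coloring $\chi$ of $G$, the map $i\mapsto(i,\chi|_{U_i})$ sends each $(i,i')\in I_s\times I_s$ into $E_s^{\mathbf X}$, because both colorings restrict to $\chi|_{Y_s}$.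

\emph{If $\mathbf A_{\mathcal I}\to\mathbf X$, then $G$ is $3$-colorable.} Let $g\colon\mathbf A_{\mathcal I}\to\mathbf X$. Each element of $A^{(s)}$ occurs in an $E_s$-tuple, so $g$ maps it to some $(i',\phi)$ with $i'\in I_s$. The restriction $\phi|_{Y_s}$ is the same for the two entries of an $E_s$-tuple, and $A^{(s)}$ is connected through such tuples, so it is the same map $\chi_s$ for all elements of $A^{(s)}$. Thus agreement on $Y_s$ is transitive and propagates along legs of any length. Let $\chi=\bigcup_s\chi_s$, a map from $V(G)$ to the three colors. Let $xy$ be an edge of $G$ with $x\in Y_s$ and $y\in Y_{s'}$, possibly $s=s'$. As $\mathcal I$ is intersecting, there is $i\in I_s\cap I_{s'}$, and $u_i\in A^{(s)}\cap A^{(s')}$. So $g(u_i)=(i',\phi)$ with $i'\in I_s\cap I_{s'}$ (we do not need $i'=i$), $\phi|_{Y_s}=\chi_s$ and $\phi|_{Y_{s'}}=\chi_{s'}$. The coloring $\phi$ is proper on $G[U_{i'}]$, which contains the edge $xy$. Hence $\chi(x)=\phi(x)\ne\phi(y)=\chi(y)$.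

\emph{Time.} The input $(\mathbf A_{\mathcal I},\mathbf B_{\mathcal I},\mathbf X)$ is a Yes-instance if $G$ is $3$-colorable and a No-instance otherwise, so the algorithm decides $3$-colorability. Let $\bar N=n3^{M}3^{m/\tau^*}\ge|X|$, and let $O_{\mathcal I}$ hide constants that depend on $\mathcal I$. To build $\mathbf X$ we test at most $\bar N$ maps for properness and at most $M\bar N^2$ pairs for agreement, in time $O_{\mathcal I}(m^2\bar N^2)=O_{\mathcal I}(\bar N^3)$, and the input has length $O_{\mathcal I}(\bar N^3)$. The parameter is fixed. So the total time is $O_{\mathcal I}(\bar N^{3c})=O_{\mathcal I}(2^{c'm/\tau^*})$ with $c'=3c\log_23$, which depends only on $c$. Since $\tau^*$ is unbounded on $\mathcal H$, we can choose $\mathcal I\in\mathcal H$ with $\tau^*(\mathcal I)>c'/\delta$. For this fixed $\mathcal I$ we decide $3$-colorability in time $O(2^{\delta m})$, contradicting ETH.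
\end{proof}

\begin{thebibliography}{9}

\bibitem{ABD}
Kristina Asimi, Libor Barto, Victor Dalmau,
\emph{The Complexity of Promise Constraint Satisfaction Problem Seen from the Other Side},
arXiv:2402.06821 (2024).

\bibitem{CGFS}
Chung, Graham, Frankl, Shearer (1986).

\end{thebibliography}
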